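\title{The Bernoulli shift of the free group does not reduce to boundary actions on trees}

\begin{abstract}
Let a countable group $G$ act by automorphisms on a countable tree $T$, not necessarily locally finite, and let $E_G^{\partial T}$ be the orbit equivalence relation on the boundary of $T$. We prove that the orbit equivalence relation of the free part of the Bernoulli shift $F_2\curvearrowright 2^{F_2}$ admits no countable-to-one Borel homomorphism to $E_G^{\partial T}$; in particular, it does not Borel reduce to $E_G^{\partial T}$. For actions fixing a vertex the non-reducibility is a theorem of Hjorth. The proof builds, from the levels of the tree averaged over a long window, probability densities on the square of the space that are almost invariant under the diagonal action and concentrate near the diagonal; this contradicts the spectral gap of the shift. The same construction shows that the Bernoulli shift of a countably infinite group reduces almost everywhere to such a boundary action exactly when the group is amenable.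
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $T$ be a countable tree, that is, a connected acyclic graph whose vertex set $V$ is countable; vertices may have infinite degree. An \emph{infinite geodesic} in $T$ is a sequence $\mathbf v=(v_0,v_1,v_2,\dots)$ of vertices with $v_i$ adjacent to $v_{i+1}$ and $v_i\neq v_{i+2}$ for all $i$. These form a Borel subset $\mathrm{Geo}(T)$ of $V^{\mathbb N}$, where $V$ is discrete and $\mathbb N=\{0,1,2,\dots\}$. Two geodesics $\mathbf v,\mathbf w$ are \emph{tail equivalent} if there are $m,n$ with $v_{m+k}=w_{n+k}$ for all $k\ge0$. The \emph{Gromov boundary} $\partial T$ is the set of tail equivalence classes, which we call \emph{ends}; a subset of $\partial T$ is Borel if its preimage in $\mathrm{Geo}(T)$ is. This is a standard Borel space (Lemma~\ref{lem:rays} gives coordinates). An action $G\curvearrowright T$ of a countable group by graph automorphisms, free or not, induces a Borel action on $\partial T$, and $E_G^{\partial T}$ denotes its orbit equivalence relation.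

Let $E$ and $E'$ be equivalence relations on standard Borel spaces $X$ and $Y$. A map $f\colon X\to Y$ is a \emph{homomorphism} from $E$ to $E'$ if $x\,E\,x'$ implies $f(x)\,E'\,f(x')$, and a \emph{reduction} if the converse implication holds as well. We say that $E$ \emph{Borel reduces} to $E'$ if a Borel reduction exists. Then the problem of classifying points of $X$ up to $E$ is no harder than that of classifying points of $Y$ up to $E'$. If the classes of $E$ are countable, a reduction $f$ is countable-to-one, because $f(x)=f(x')$ forces $x\,E\,x'$.

A countable group $\Gamma$ acts on $2^\Gamma$ by the \emph{Bernoulli shift} $(g\cdot x)(h)=x(g^{-1}h)$. The \emph{free part} is the invariant Borel set of all $x$ with $g\cdot x\ne x$ for every $g\neq1$. Let $F_2$ be the free group of rank $2$.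

Call an action $G\curvearrowright T$ \emph{rooted} if it fixes a vertex, and call the boundary actions of rooted actions \emph{modular}. By a theorem of Hjorth, the orbit equivalence relation of the free part of $F_2\curvearrowright2^{F_2}$ does not Borel reduce to the orbit equivalence relation of any modular action. The following problem comes from \cite{KEOSS}.

\medskip
\noindent\textbf{Problem.} \emph{Let $G\curvearrowright T$ be an arbitrary action of a countable group on a countable tree. Is it true that the orbit equivalence relation of the free part of $F_2\curvearrowright 2^{F_2}$ does not Borel reduce to $E_G^{\partial T}$?}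
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
For every action of a countable group $G$ on a countable tree $T$, the orbit equivalence relation $E$ of the free part of $F_2\curvearrowright2^{F_2}$ admits no countable-to-one Borel homomorphism to $E_G^{\partial T}$. In particular, $E$ does not Borel reduce to $E_G^{\partial T}$.
\end{theorem}

Some restriction such as ``countable-to-one'' is necessary here and in the theorems of Section~\ref{sec:more}, because constant maps are homomorphisms.

\subsection{Which answer to expect}

Two actions of $F_2=\langle a,b\rangle$ show what is at stake.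

\begin{example}[Coset tree]\label{ex:coset}
The group $\Gamma=F_2$ is residually finite, so there are normal subgroups $\Gamma=\Gamma_0\ge\Gamma_1\ge\cdots$ of finite index with trivial intersection. Let $T$ have vertex set $\bigsqcup_k\Gamma/\Gamma_k$, with $g\Gamma_{k+1}$ joined to $g\Gamma_k$. Left multiplication is a rooted action. An end is a nested sequence of cosets $(g_k\Gamma_k)_k$, and its stabilizer is $\bigcap_k g_k\Gamma_kg_k^{-1}=\{1\}$. The probability measure that gives mass $1/[\Gamma:\Gamma_k]$ to the set of ends through any given vertex of $\Gamma/\Gamma_k$ is invariant.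
\end{example}

So $F_2$ has free measure-preserving actions that are boundary actions of trees, and no obstruction that sees only the acting group can prove Theorem~\ref{thm:main}. What separates a rooted action from the Bernoulli shift is that the group permutes the vertices at distance $k$ from the root. The boundary therefore carries a sequence of countable partitions, each permuted by the group, which refine one another and separate points. The Bernoulli shift with the fair coin measure mixes too strongly to tolerate such partitions, even approximately.

Now let $F_2$ act on its Cayley tree. Ends are infinite reduced words, and a generator acts by either prepending a letter or canceling the first letter. The partition of ends by their first $k$ letters is no longer permuted: on part of the boundary it is carried to level $k+1$, on the rest to level $k-1$. This is the general picture. A group element matches a tail of the ray to an end with a tail of the ray to its image, and the only new datum compared with the rooted case is an integer, the shift of levels. Long intervals of integers are almost invariant under bounded translations, so one may hope that averaging over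 many levels hides the shift, and that the answer remains yes. The proof makes this precise.

\subsection{Method and further results}

Suppose $f\colon X\to\partial T$ is a countable-to-one Borel homomorphism from a relation on a probability space $(X,\mu)$. Fix a base vertex $o$, and split $X$ into countably many Borel pieces on each of which $f$ is injective. Choose $x$ at random; then choose $y$ at random among the points that lie in the same piece as $x$ and whose ray from $o$ to $f(y)$ passes through the same $k$-th vertex as the ray to $f(x)$. The law of $(x,y)$ has a density $\theta_k$ with respect to $\mu\times\mu$. For large $k$ the point $y$ is, with high probability, on the same side as $x$ of any fixed Borel set, and averages of $\theta_k$ over long windows of levels are almost invariant under the diagonal action (Proposition~\ref{prop:key}). For the Bernoulli shift, a spectral gap forces an almost invariant density on $X\times X$ to be close to the constant $1$, under which $x$ and $y$ are independent. The two properties are incompatible.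

Section~\ref{sec:rays} sets up coordinates on $\partial T$. Section~\ref{sec:densities} introduces the densities and works them out in small cases. Sections~\ref{sec:key} and~\ref{sec:gap} contain the two halves of the proof of Theorem~\ref{thm:main}. Section~\ref{sec:more} draws stronger conclusions: a weak compactness property of all measure-preserving relations that map to some $E_G^{\partial T}$ (Theorem~\ref{thm:wc}), an obstruction for actions with a suitable factor (Theorem~\ref{thm:factor}), and a characterization of amenability through Bernoulli shifts (Theorem~\ref{thm:bernoulli}).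

\section{Ends as rays from a base vertex}\label{sec:rays}

If $\partial T=\emptyset$, no nonempty space maps to it, so we assume $\partial T\neq\emptyset$. Fix a vertex $o$. Write $d$ for the graph distance and $[u,v]$ for the shortest path from $u$ to $v$. In a tree, a finite path that never backtracks is the unique shortest path between its endpoints.

\begin{lemma}\label{lem:rays}
Every end $\xi\in\partial T$ is represented by exactly one geodesic $(\xi_0,\xi_1,\dots)$ with $\xi_0=o$, and $\xi\mapsto(\xi_k)_k$ is a Borel isomorphism of $\partial T$ onto the closed set $\mathrm{Geo}_o(T)\subseteq V^{\mathbb N}$ of geodesics starting at $o$. Moreover: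
\begin{enumerate}
\item[(i)] if $\xi_k=\zeta_k$, then $\xi_j=\zeta_j$ for all $j\le k$;
\item[(ii)] if $\gamma\in G$ and $\gamma\xi=\zeta$, then there are $m,n\in\mathbb N$ with $\gamma\,\xi_{m+k}=\zeta_{n+k}$ for all $k\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Existence.} Given $\mathbf v\in\mathrm{Geo}(T)$, choose $m$ with $d(o,v_m)$ minimal, and follow $[o,v_m]$ by $v_{m+1},v_{m+2},\dots$. Backtracking could occur only if $v_{m+1}$ were the vertex before $v_m$ on $[o,v_m]$, which would give $d(o,v_{m+1})<d(o,v_m)$.

\emph{Uniqueness and} (i). If $\mathbf v$ starts at $o$, then $(v_0,\dots,v_k)=[o,v_k]$ and $d(o,v_k)=k$. This gives (i). If $\mathbf v,\mathbf w$ start at $o$ and $v_{m+k}=w_{n+k}$ for all $k$, then comparing distances to $o$ gives $m=n$, and $\mathbf v=\mathbf w$ by (i).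

\emph{Borel structure.} For $\mathbf v\in\mathrm{Geo}(T)$ let $\sigma(\mathbf v)\in\mathrm{Geo}_o(T)$ be the geodesic from $o$ in its class. For large $j$ the vertex $v_j$ lies on $\sigma(\mathbf v)$ beyond position $k$, so $\sigma(\mathbf v)_k$ is the eventual value of the $k$-th vertex of $[o,v_j]$. Hence $\sigma$ is Borel. For $B\subseteq\mathrm{Geo}_o(T)$, if $B$ is Borel then so is $\sigma^{-1}(B)$, and conversely $B=\sigma^{-1}(B)\cap\mathrm{Geo}_o(T)$. So the Borel subsets of $\partial T$ correspond to those of $\mathrm{Geo}_o(T)$.

(ii) The geodesics $(\gamma\xi_k)_k$ and $(\zeta_k)_k$ both represent $\zeta$, so they are tail equivalent.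
\end{proof}

We call $\xi_k$ the vertex of $\xi$ at \emph{level} $k$, and $n-m$ in (ii) the \emph{shift}. If $\gamma o=o$, then $(\gamma\xi_k)_k$ starts at $o$, so one can take $m=n=0$.

\section{The density of a partition}\label{sec:densities}

Let $(X,\mu)$ be a standard probability space. For a countable partition $P$ of $X$ into Borel sets, let $P(x)$ be the cell containing $x$ and define
\[
\theta_P(x,y)=\begin{cases}1/\mu(P(x))&\text{if }P(x)=P(y)\text{ and }\mu(P(x))>0,\\ 0&\text{otherwise.}\end{cases}
\]
This is the density of the pair $(x,y)$ obtained by choosing $x$ according to $\mu$ and then $y$ according to $\mu$ conditioned on $P(x)$. It turns a partition into an element of $L^1(\mu\times\mu)$, and such elements, unlike partitions, can be averaged.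

\begin{lemma}\label{lem:density}
Let $P_0,P_1,\dots$ be countable Borel partitions of $X$ such that $P_{k+1}$ refines $P_k$ and any two distinct points of $X$ lie in different cells of some $P_k$.
\begin{enumerate}
\item[(i)] Each $\theta_{P_k}$ is Borel and symmetric. For almost every $x$ and all $k$ we have $\mu(P_k(x))>0$ and $\int\theta_{P_k}(x,y)\,d\mu(y)=1$.
\item[(ii)] For every Borel set $C\subseteq X$, we have $\mu(P_k(x)\cap C)/\mu(P_k(x))\to1$ as $k\to\infty$, for almost every $x\in C$.
\item[(iii)] For every Borel set $A\subseteq X$, we have $\int_{A\times(X\setminus A)}\theta_{P_k}\,d(\mu\times\mu)\to0$ as $k\to\infty$.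
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The function $\theta_{P_k}$ is a countable sum of multiples of indicators of squares $Q\times Q$, with $Q\in P_k$. The null cells of all the $P_k$ are countably many, so their union is null.

(ii) Enumerate all cells as $Q_0,Q_1,\dots$. The map $x\mapsto(1_{Q_j}(x))_j$ from $X$ to $2^{\mathbb N}$ is Borel and injective. By the Lusin--Souslin theorem, an injective Borel map between standard Borel spaces is a Borel isomorphism onto a Borel set; hence the cells generate the Borel $\sigma$-algebra of $X$. The $\sigma$-algebras generated by the $P_k$ increase, and the quotient in (ii) is the conditional expectation $\mathbb E[1_C\mid P_k](x)$. The martingale convergence theorem states that for increasing $\sigma$-algebras $\mathcal B_k$ generating $\mathcal B$ and an integrable $\mathcal B$-measurable $u$, one has $\mathbb E[u\mid\mathcal B_k]\to u$ almost everywhere. Apply it to $u=1_C$.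

(iii) Integrating in $y$ first, the integral equals $\int_A\bigl(1-\mu(P_k(x)\cap A)/\mu(P_k(x))\bigr)\,d\mu(x)$, which tends to $0$ by (ii) and dominated convergence.
\end{proof}

Property (iii) is what we mean by concentration near the diagonal. If a $\mu$-preserving automorphism $\varphi$ permutes the cells of $P$, then $\theta_P\circ(\varphi\times\varphi)=\theta_P$. In Example~\ref{ex:coset}, with $X=\partial T$ and $P_k$ the partition by the vertex at level $k$, this gives densities
\[
\theta_{P_k}(\xi,\zeta)=[\Gamma:\Gamma_k]\cdot1[\xi_k=\zeta_k]
\]
that are exactly invariant under the diagonal action of $F_2$ and concentrate near the diagonal. (Here $1[\cdots]$ is $1$ if the condition holds and $0$ if not.) For the Bernoulli shift, by contrast, every invariant square-integrable density on $X\times X$ is the constant $1$ (Lemma~\ref{lem:gap}), which gives mass $\mu(A)(1-\mu(A))$ to $A\times(X\setminus A)$. This contrast is the skeleton of the proof.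

For a general homomorphism $f\colon X\to\partial T$ three things go wrong: levels are shifted, $f$ need not be injective, and the group element that relates $f(x)$ to $f(\varphi x)$ depends on $x$. The first two can be seen on one small space. Let $\lambda$ be the fair coin measure on $2^{\mathbb N}$, let $2^{<\mathbb N}$ be the rooted binary tree of finite words, and let $z|k$ be the first $k$ letters of $z\in2^{\mathbb N}$. Put
\[
\tau_k(z,w)=2^k\cdot1[z|k=w|k],\qquad\text{so that}\qquad\int\tau_k\,d(\lambda\times\lambda)=1 .
\]
Let $X=\{0,1\}\times2^{\mathbb N}$ with $\mu$ the product of the uniform measure and $\lambda$, let $X_j=\{j\}\times2^{\mathbb N}$, let $\varphi(j,z)=(1-j,z)$, and let $E$ be the relation with classes $\{x,\varphi x\}$. On each block $X_j\times X_{j'}$ the measure $\mu\times\mu$ is a copy of $\frac14\lambda\times\lambda$.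

\begin{example}[Shifted levels]\label{ex:shift}
Attach a binary tree to each vertex of a line: $V=\mathbb Z\times2^{<\mathbb N}$, with $(n,\emptyset)$ joined to $(n+1,\emptyset)$ and $(n,s)$ joined to $(n,s0)$ and $(n,s1)$. Let $G=\mathbb Z$ translate the first coordinate; it fixes no vertex. Let $o=(0,\emptyset)$ and let $f(j,z)$ be the end of the ray $\bigl((j,z|k)\bigr)_k$. This is an injective homomorphism from $E$ to $E_G^{\partial T}$. For $k\ge1$ the vertex of $f(j,z)$ at level $k$ is $(j,z|(k-j))$, so the shift is $+1$ on $X_0$ and $-1$ on $X_1$. The partition of $X$ by this vertex has density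
\[
\theta_k\bigl((j,z),(j',w)\bigr)=2\cdot1[j=j']\cdot\tau_{k-j}(z,w).
\]
Thus $\theta_k\circ(\varphi\times\varphi)-\theta_k$ equals $2(\tau_{k-1}-\tau_k)$ on $X_0\times X_0$, equals $2(\tau_k-\tau_{k-1})$ on $X_1\times X_1$, and vanishes elsewhere. Its norm in $L^1(\mu\times\mu)$ is $2\cdot\frac14\cdot2\|\tau_k-\tau_{k-1}\|_1=\|\tau_k-\tau_{k-1}\|_1$. Now $|\tau_k-\tau_{k-1}|=2^{k-1}$ on the set where $z|(k-1)=w|(k-1)$, which has measure $2^{-(k-1)}$, and it vanishes off this set. Hence
\[
\|\theta_k\circ(\varphi\times\varphi)-\theta_k\|_1=1\qquad\text{for every }k\ge1:
\]
no single level is almost invariant. For the average $h=\frac1L\sum_{k=N}^{N+L-1}\theta_k$ with $N\ge1$, the differences telescope on each block, and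
\[
\|h\circ(\varphi\times\varphi)-h\|_1=\frac1L\|\tau_{N+L-1}-\tau_{N-1}\|_1\le\frac2L .
\]
Only the ends of the window are unmatched.
\end{example}

\begin{example}[Non-injective maps]\label{ex:label}
Let $T=2^{<\mathbb N}$ with $o=\emptyset$, let $G$ be trivial, and let $f(j,z)=z$, a two-to-one homomorphism. The partition of $X$ by the vertex of $f(x)$ at level $k$ has density $\tau_k(z,w)$, which gives mass $\frac14$ to $X_0\times X_1$ for every $k$: the random point $y$ lands near the other preimage of $f(x)$ half of the time. The remedy is to refine the partition by the label $j$, on whose level sets $f$ is injective. The refined density $2\cdot1[j=j']\cdot\tau_k(z,w)$ gives mass $0$ to $X_0\times X_1$.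
\end{example}

The third difficulty is handled by cutting $X$ into countably many pieces on which the group element is constant. These pieces are arbitrary Borel sets, unrelated to the level partitions, but by Lemma~\ref{lem:density}(ii) the cell of a typical point at a deep level lies almost entirely inside the piece of that point.

\section{Almost invariant densities near the diagonal}\label{sec:key}

A \emph{countable Borel equivalence relation} on $X$ is an equivalence relation that is a Borel subset of $X\times X$ and has countable classes.

\begin{proposition}\label{prop:key}
Let $(X,\mu)$ be a standard probability space, $E$ a countable Borel equivalence relation on $X$, and $f\colon X\to\partial T$ a countable-to-one Borel homomorphism from $E$ to $E_G^{\partial T}$. Let $F$ be a finite set of $\mu$-preserving Borel automorphisms $\varphi$ of $X$ with $\varphi(x)\,E\,x$ for all $x$, let $\mathcal A$ be a finite set of Borel subsets of $X$, and let $\varepsilon>0$. Then there is a symmetric Borel function $h\colon X\times X\to[0,\infty)$ such that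
\begin{enumerate}
\item[(a)] $\int h(x,y)\,d\mu(y)=1$ for almost every $x$;
\item[(b)] $\|h\circ(\varphi\times\varphi)-h\|_{L^1(\mu\times\mu)}\le\varepsilon$ for all $\varphi\in F$;
\item[(c)] $\int_{A\times(X\setminus A)}h\,d(\mu\times\mu)\le\varepsilon$ for all $A\in\mathcal A$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: labeled level partitions.} As Example~\ref{ex:label} shows, we must first separate the points of each fiber of $f$. The Lusin--Novikov theorem \cite[18.10]{Kechris} states that a Borel subset of a product $Y\times X$ of standard Borel spaces, all of whose sections over points of $Y$ are countable, is a countable union of Borel sets $\Theta_0,\Theta_1,\dots$ whose sections have at most one point. Apply it to $\{(\xi,x):f(x)=\xi\}\subseteq\partial T\times X$, and let $i(x)$ be the least $c$ with $(f(x),x)\in\Theta_c$. Then $i\colon X\to\mathbb N$ is Borel and $f$ is injective on each set $\{i=c\}$. Put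
\[
x\sim_ky\iff i(x)=i(y)\text{ and }f(x)_k=f(y)_k ,
\]
and let $P_k$ be the partition into $\sim_k$-classes $[x]_k$. It is Borel by Lemma~\ref{lem:rays}, and countable because $V$ is. By Lemma~\ref{lem:rays}(i), $P_{k+1}$ refines $P_k$. If $x\sim_ky$ for all $k$, then $f(x)=f(y)$ and $i(x)=i(y)$, so $x=y$. Thus Lemma~\ref{lem:density} applies. Write $p_k(x)=\mu([x]_k)$ and $\theta_k=\theta_{P_k}$, and for $N\ge0$, $L\ge1$ put
\[
h_{N,L}=\frac1L\sum_{k=N}^{N+L-1}\theta_k .
\]
By Lemma~\ref{lem:density}(i), $h_{N,L}$ is symmetric and satisfies (a). By Lemma~\ref{lem:density}(iii), there is $N_0$ such that every $\theta_k$ with $k\ge N_0$ satisfies (c); then so does $h_{N,L}$ for all $N\ge N_0$ and all $L$. It remains to arrange (b).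

\emph{Step 2: pieces on which $\varphi$ follows one automorphism.} Fix $\varphi\in F$. For each $x$ we have $f(x)\,E_G^{\partial T}\,f(\varphi x)$, so by Lemma~\ref{lem:rays}(ii) the Borel sets
\[
D_{\gamma,m,n}=\{x:\gamma\,f(x)_{m+k}=f(\varphi x)_{n+k}\text{ for all }k\ge0\}\qquad(\gamma\in G,\ m,n\in\mathbb N)
\]
cover $X$. Since $G$ is countable we can enumerate the triples and let $t(x)$ be the first one with $x\in D_{t(x)}$. The map $\varphi$ need not respect the label $i$, so we also record the labels of $x$ and $\varphi x$: let $R$ be the countable Borel partition of $X$ according to the value of $(t(x),i(x),i(\varphi x))$. We call the cells of $R$ \emph{pieces}. A piece $C$ determines a triple $(\gamma,m,n)$ and a shift $b=n-m$. We claim that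
\begin{equation}\label{eq:transport}
x,y\in C,\ k\ge m\quad\Longrightarrow\quad\bigl(x\sim_ky\iff\varphi x\sim_{k+b}\varphi y\bigr).
\end{equation}
Indeed, $i(x)=i(y)$ and $i(\varphi x)=i(\varphi y)$, so only the vertices matter. Since $k\ge m$, we have $f(\varphi x)_{k+b}=\gamma f(x)_k$ and $f(\varphi y)_{k+b}=\gamma f(y)_k$, and $\gamma$ is injective on $V$.

\emph{Step 3: comparing masses.} By \eqref{eq:transport}, $\theta_k$ and $\theta_{k+b}\circ(\varphi\times\varphi)$ are governed by the same condition on $C\times C$, but their values $1/p_k(x)$ and $1/p_{k+b}(\varphi x)$ involve whole cells, including the parts outside $C$ and $\varphi C$. We compare both with the part inside. For $x\in C$ and $k\ge m$, \eqref{eq:transport} gives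
\[
\varphi\bigl([x]_k\cap C\bigr)=[\varphi x]_{k+b}\cap\varphi C .
\]
Since $\varphi$ preserves $\mu$, the sets $[x]_k\cap C$ and $[\varphi x]_{k+b}\cap\varphi C$ have the same measure $q_k(x)$. Let $X^*$ be the conull set of $x$ with $p_j(x)>0$ and $p_j(\varphi x)>0$ for all $j$. For $x\in C\cap X^*$ and $k\ge m$ put
\[
r_k(x)=\min\Bigl(\frac{q_k(x)}{p_k(x)},\ \frac{q_k(x)}{p_{k+b}(\varphi x)}\Bigr)\in[0,1].
\]
This is a Borel function, since it depends only on the set $[x]_k\cap C$. By Lemma~\ref{lem:density}(ii) applied to $C$, the first quotient tends to $1$ for almost every $x\in C$. Applied to $\varphi C$, it shows that the second quotient tends to $1$ when $\varphi x$ avoids a null subset of $\varphi C$, that is, for almost every $x\in C$. There are countably many pieces, so $r_k\to1$ almost everywhere.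

The shifts are unbounded over all pieces, so we truncate. For $M\in\mathbb N$ let $X_M$ be the union of the pieces with $m,n\le M$. The sets $X_M$ increase to $X$, so $\mu(X_M)\to1$. On $X_M$ we have $|b|\le M$, and $r_k$ is defined almost everywhere for $k\ge M$. By dominated convergence,
\begin{equation}\label{eq:rho}
\rho_k:=\int_{X_M}r_k\,d\mu\longrightarrow\mu(X_M)\qquad(k\to\infty).
\end{equation}

\emph{Step 4: the window.} Two nonnegative functions $u,v$ of integral $1$ satisfy $\|u-v\|_1=2-2\int\min(u,v)$, because $|u-v|=u+v-2\min(u,v)$. This applies to $u=h_{N,L}$ and $v=h_{N,L}\circ(\varphi\times\varphi)$, as $\varphi\times\varphi$ preserves $\mu\times\mu$. So we need a lower bound on the overlap $\min(u,v)$. Let $L>2M$ and let $J=\{N+M,\dots,N+L-M-1\}$ be the window with $M$ levels removed at each end; it has $L-2M$ elements. Let $C\subseteq X_M$ be a piece, $x\in C\cap X^*$ and $y\in C$. For $k\in J$, both $k$ and $k+b$ lie in $\{N,\dots,N+L-1\}$, and $k\ge m$. Dropping nonnegative terms and using \eqref{eq:transport},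
\[
u(x,y)\ge\frac1L\sum_{k\in J}\frac{1[x\sim_ky]}{p_k(x)},\qquad
v(x,y)\ge\frac1L\sum_{k\in J}\theta_{k+b}(\varphi x,\varphi y)=\frac1L\sum_{k\in J}\frac{1[x\sim_ky]}{p_{k+b}(\varphi x)} .
\]
Both sums dominate the sum of the termwise minima, so
\[
\min(u,v)(x,y)\ge\frac1L\sum_{k\in J}1[x\sim_ky]\,\min\Bigl(\frac1{p_k(x)},\frac1{p_{k+b}(\varphi x)}\Bigr).
\]
Integrate over $y\in C$. Since $\int_C1[x\sim_ky]\,d\mu(y)=q_k(x)$, the right side becomes $\frac1L\sum_{k\in J}r_k(x)$. Integrating over $x\in X_M$ gives
\begin{equation}\label{eq:overlap}
\int\min\bigl(h_{N,L},\,h_{N,L}\circ(\varphi\times\varphi)\bigr)\,d(\mu\times\mu)\ \ge\ \frac1L\sum_{k\in J}\rho_k .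
\end{equation}

\emph{Step 5: choice of constants.} Let $\delta=\varepsilon/6$; decreasing $\varepsilon$, we may assume $\delta<1/2$. The sets $X_M$ and the numbers $\rho_k$ depend on $\varphi$, but $F$ is finite, so the following choices can be made for all $\varphi\in F$ at once. First choose $M\ge1$ with $\mu(X_M)>1-\delta$. Then choose $L>2M/\delta$, so that $L>2M$ and $|J|/L>1-\delta$. Finally, by \eqref{eq:rho}, choose $N\ge\max(N_0,M)$ with $\rho_k>1-2\delta$ for all $k\ge N$. The right side of \eqref{eq:overlap} is at least $(1-\delta)(1-2\delta)\ge1-3\delta$, so $h=h_{N,L}$ satisfies $\|h\circ(\varphi\times\varphi)-h\|_1\le6\delta=\varepsilon$.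
\end{proof}

\begin{remark}
Countability of $G$ makes the partition $R$ countable. Countability of $T$ makes the cells $[x]_k$ have positive measure, without which $\theta_k$ vanishes. It cannot be dropped: attach to a root one ray for each point $x$ of the free part of $2^{F_2}$ and let $F_2$ permute the rays as it permutes the points; the ends of this uncountable tree are in equivariant bijection with the free part, and already the cells at level $1$ are single points. If the action is rooted and $o$ is the root, one may take $m=n=0$ throughout, and a single level ($L=1$) suffices: the lower bound in Step 4 then holds with $M=0$ and $J=\{N\}$.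
\end{remark}

\section{Spectral gap and the proof of Theorem~\ref{thm:main}}\label{sec:gap}

For a probability space $(Y,\nu)$ let $L^2_0(Y)$ be the orthogonal complement of the constants in the complex Hilbert space $L^2(Y,\nu)$. Let $S$ be a finite set of $\mu$-preserving automorphisms of $(X,\mu)$ and $\kappa>0$. We say that $S$ has \emph{diagonal spectral gap} $\kappa$ if
\begin{equation}\label{eq:gap}
\max_{s\in S}\|u\circ(s\times s)-u\|_2\ \ge\ \kappa\|u\|_2\qquad\text{for all }u\in L^2_0(X\times X).
\end{equation}
Proposition~\ref{prop:key} produces densities that are controlled only in $L^1$. Taking square roots moves them to the unit sphere of $L^2$, where \eqref{eq:gap} applies.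

\begin{lemma}\label{lem:sqrt}
Suppose $S$ has diagonal spectral gap $\kappa$. Let $h\ge0$ be a measurable function on $X\times X$ with $\int h\,d(\mu\times\mu)=1$ and $\|h\circ(s\times s)-h\|_1\le\varepsilon$ for all $s\in S$. Then $\|h-1\|_1\le2\sqrt{2\varepsilon}/\kappa$, and for every Borel set $A\subseteq X$,
\[
\mu(A)\bigl(1-\mu(A)\bigr)\le\int_{A\times(X\setminus A)}h\,d(\mu\times\mu)+\frac{2\sqrt{2\varepsilon}}{\kappa}.
\]
\end{lemma}

\begin{proof}
Let $H=\sqrt h$, so $\|H\|_2=1$. For $\alpha,\beta\ge0$ we have $|\sqrt\alpha-\sqrt\beta|^2\le|\sqrt\alpha-\sqrt\beta|(\sqrt\alpha+\sqrt\beta)=|\alpha-\beta|$, hence $\|H\circ(s\times s)-H\|_2\le\sqrt\varepsilon$ for $s\in S$. Let $c=\langle H,1\rangle\in[0,1]$ and $H_0=H-c\in L^2_0(X\times X)$. Since $H_0\circ(s\times s)-H_0=H\circ(s\times s)-H$, \eqref{eq:gap} gives $\|H_0\|_2\le\sqrt\varepsilon/\kappa$. From $c^2+\|H_0\|_2^2=1$ we get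
\[
\|H-1\|_2^2=2-2c\le2(1-c)(1+c)=2\|H_0\|_2^2 ,
\]
and by the Cauchy--Schwarz inequality $\|h-1\|_1\le\|H-1\|_2\,\|H+1\|_2\le2\sqrt2\,\|H_0\|_2$. For the last assertion, integrate $1\le h+|h-1|$ over $A\times(X\setminus A)$.
\end{proof}

To prove a spectral gap for the shift we pass in the opposite direction, from unit vectors to probability vectors on the group. For a countable group $\Gamma$ and a set $I$, let $\Gamma$ act on $\ell^2(\Gamma\times I)$ by $(su)(g,j)=u(s^{-1}g,j)$, and on $\ell^1(\Gamma)$ by $(sp)(g)=p(s^{-1}g)$.

\begin{lemma}\label{lem:l2l1}
If $u\in\ell^2(\Gamma\times I)$ is a unit vector, then $p(g)=\sum_{j\in I}|u(g,j)|^2$ is a probability vector on $\Gamma$, and $\|sp-p\|_1\le2\|su-u\|_2$ for all $s\in\Gamma$.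
\end{lemma}

\begin{proof}
By the triangle and Cauchy--Schwarz inequalities,
\[
\|sp-p\|_1\le\sum_{g,j}\bigl||su|^2-|u|^2\bigr|(g,j)\le\sum_{g,j}|su-u|\,\bigl(|su|+|u|\bigr)(g,j)\le2\|su-u\|_2 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:gap}
Let $\Gamma=F_2=\langle a,b\rangle$ act by the shift on $2^\Gamma$ with the fair coin product measure $\mu$. Then $\{a,b\}$ has diagonal spectral gap $1/2$.
\end{lemma}

\begin{proof}
For finite $B\subseteq\Gamma$ put $\chi_B(x)=\prod_{h\in B}(-1)^{x(h)}$. The functions $(-1)^{x(h)}$, $h\in\Gamma$, are independent with mean $0$ and square $1$, so the $\chi_B$ are orthonormal; their span contains the indicator of every set that depends on finitely many coordinates, so it is dense. Hence the functions $\chi_B\otimes\chi_{B'}$ form an orthonormal basis of $L^2(2^\Gamma\times2^\Gamma)$, and those with $(B,B')\ne(\emptyset,\emptyset)$ form a basis of $L^2_0$. The representation $(\pi(g)u)(x,y)=u(g^{-1}x,g^{-1}y)$ sends $\chi_B\otimes\chi_{B'}$ to $\chi_{gB}\otimes\chi_{gB'}$, since $(g^{-1}x)(h)=x(gh)$. The stabilizer of a nonempty finite set $B$ is contained in $Bh^{-1}$ for any $h\in B$, so it is finite, hence trivial because $\Gamma$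 is torsion-free. Thus $\Gamma$ permutes the basis of $L^2_0$ freely. If $I$ is a set of orbit representatives, then $L_0^2\cong\ell^2(\Gamma\times I)$ as representations. Since $\|u\circ(s\times s)-u\|_2=\|\pi(s^{-1})u-u\|_2=\|u-\pi(s)u\|_2$, it suffices to show that every unit vector $u\in\ell^2(\Gamma\times I)$ has $\eta:=\max_{s\in\{a,b\}}\|su-u\|_2\ge1/2$.

Let $p$ be as in Lemma~\ref{lem:l2l1} and write $p(W)=\sum_{g\in W}p(g)$. Two probability vectors differ on any set by at most half their $\ell^1$-distance, and $p(sW)=(s^{-1}p)(W)$, so $p(sW)\le p(W)+\frac12\|p-sp\|_1\le p(W)+\eta$ for $s\in\{a,b\}$. Let $W_s$ be the set of reduced words beginning with the letter $s\in\{a,a^{-1},b,b^{-1}\}$. The set $aW_{a^{-1}}$ consists of the reduced words that do not begin with $a$, so $\Gamma=W_a\sqcup aW_{a^{-1}}$, and $\Gamma=W_b\sqcup bW_{b^{-1}}$ for the same reason. The four sets $W_s$ are disjoint, so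
\[
2\le p(W_a)+p(W_{a^{-1}})+\eta+p(W_b)+p(W_{b^{-1}})+\eta\le1+2\eta .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:free}
For every countably infinite group $\Gamma$, the free part of $2^\Gamma$ is conull for the fair coin product measure.
\end{lemma}

\begin{proof}
A point fixed by $g\ne1$ is constant on each coset $\langle g\rangle h$, and each coset has at least two elements. If there are infinitely many cosets, the probability of being constant on $n$ given ones is at most $2^{-n}$. Otherwise some coset is infinite, and being constant on it has probability $0$. So each of the countably many elements $g\neq1$ fixes a null set.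
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be the free part of $2^{F_2}$ and $\mu$ the fair coin measure. By Lemma~\ref{lem:free}, $\mu(X)=1$, so Lemma~\ref{lem:gap} holds on $(X,\mu)$. Suppose $f\colon X\to\partial T$ is a countable-to-one Borel homomorphism from $E$ to $E_G^{\partial T}$. Let $A=\{x\in X:x(1)=0\}$, so $\mu(A)=1/2$. Given $\varepsilon>0$, Proposition~\ref{prop:key} with $F=\{a,b\}$ and $\mathcal A=\{A\}$ yields a density $h$, which has integral $1$ by (a). Lemma~\ref{lem:sqrt} with $\kappa=1/2$, together with (b) and (c), gives
\[
\tfrac14\le\varepsilon+4\sqrt{2\varepsilon},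
\]
which is false for small $\varepsilon$. The second assertion follows because a Borel reduction of $E$ is a countable-to-one homomorphism.
\end{proof}

\section{Weak compactness, factors, and amenability}\label{sec:more}

The proof of Theorem~\ref{thm:main} used the tree only through Proposition~\ref{prop:key} and the shift only through its diagonal spectral gap. We now state each half in its natural generality.

\subsection{Weakly compact equivalence relations}

By the Feldman--Moore theorem, every countable Borel equivalence relation $E$ on $X$ is the orbit equivalence relation of a Borel action of a countable group $\Lambda$. We call $E$ \emph{probability measure preserving (pmp)} on $(X,\mu)$ if $\Lambda$ can be taken to preserve $\mu$. The \emph{full group} $[E]$ consists of the $\mu$-preserving Borel bijections $\varphi$ between conull Borel subsets of $X$ with $\varphi(x)\,E\,x$ for almost every $x$, identified when they agree almost everywhere.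

\begin{definition}
A pmp countable Borel equivalence relation $E$ on $(X,\mu)$ is \emph{weakly compact} if for every finite $F\subseteq[E]$, every finite family $\mathcal A$ of Borel sets and every $\varepsilon>0$ there is a symmetric Borel function $h\ge0$ on $X\times X$ satisfying (a), (b) and (c) of Proposition~\ref{prop:key}.
\end{definition}

This is a symmetric form, for equivalence relations, of the condition introduced by Ozawa and Popa \cite{OP} for actions. Nothing below uses their results.

\begin{theorem}\label{thm:wc}
Let $E$ be a pmp countable Borel equivalence relation on $(X,\mu)$. If the restriction of $E$ to some conull Borel set has a countable-to-one Borel homomorphism to some $E_G^{\partial T}$, then $E$ is weakly compact.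
\end{theorem}

\begin{proof}
Let the homomorphism be defined on the conull Borel set $X_0$, and fix $F$, $\mathcal A$ and $\varepsilon$. Represent each $\varphi\in F$ by a Borel bijection $\varphi\colon Y_\varphi\to Y'_\varphi$ between conull Borel sets with $\varphi(x)\,E\,x$ for all $x\in Y_\varphi$. Let $Z$ be the complement of $X_0\cap\bigcap_{\varphi\in F}(Y_\varphi\cap Y'_\varphi)$. Its saturation $\bigcup_{g\in\Lambda}gZ$ is Borel and null, because $\Lambda$ is countable and preserves $\mu$. The complement $X_1$ of the saturation is a conull union of $E$-classes contained in $X_0$. Each $\varphi$ and each $\varphi^{-1}$ is defined on $X_1$ and moves points within their classes, so $\varphi$ restricts to a Borel automorphism of $X_1$. Apply Proposition~\ref{prop:key} on $X_1$, with the sets $A\cap X_1$, and extend $h$ by $0$.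
\end{proof}

\subsection{Actions with a non-amenable factor}

A unitary representation $\pi$ of a countable group $\Gamma$ \emph{weakly contains the trivial representation}, or \emph{has almost invariant vectors}, if for every finite $S\subseteq\Gamma$ and $\kappa>0$ there is a unit vector $u$ with $\|\pi(s)u-u\|<\kappa$ for all $s\in S$. Following Bekka, $\pi$ is \emph{non-amenable} if $\pi\otimes\overline\pi$ does not weakly contain the trivial representation, where $\overline\pi$ is the conjugate representation. For a pmp action $\Gamma\curvearrowright(X,\mu)$, the \emph{Koopman representation} $\pi^X_0$ on $L^2_0(X)$ is $(\pi_0^X(g)u)(x)=u(g^{-1}x)$. A \emph{factor} of a pmp action $\Gamma\curvearrowright(Z,\nu)$ is a pmp action $\Gamma\curvearrowright(X,\mu)$ with a Borel map $\psi\colon Z\to X$ such that $\psi_*\nu=\mu$ and $\psi(gz)=g\psi(z)$ for all $g$ and almost all $z$. All actions are Borel actions on standard probability spaces.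

An extension of an action with spectral gap need not inherit the gap, but densities can be pushed down to the factor, and that is enough.

\begin{theorem}\label{thm:factor}
Let $\Gamma$ be a countable group and $\Gamma\curvearrowright(Z,\nu)$ a pmp action with a factor $\psi\colon(Z,\nu)\to(X,\mu)$, where $\mu$ is not a point mass and $\pi_0^X$ is non-amenable. Then for every action of a countable group $G$ on a countable tree $T$ and every conull Borel set $Z_0\subseteq Z$, there is no countable-to-one Borel homomorphism from the restriction to $Z_0$ of the orbit equivalence relation $E_\Gamma^Z$ to $E_G^{\partial T}$.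
\end{theorem}

\begin{proof}
\emph{Diagonal spectral gap on $X$.} Under the diagonal action, with $L^2_0=L^2_0(X)$,
\[
L^2_0(X\times X)=(L^2_0\otimes1)\oplus(1\otimes L^2_0)\oplus(L^2_0\otimes L^2_0).
\]
Complex conjugation of functions commutes with the action and identifies $\overline{\pi_0^X}$ with $\pi_0^X$. So the third summand is $\pi_0^X\otimes\overline{\pi_0^X}$ and has no almost invariant vectors. The first two are copies of $\pi=\pi_0^X$, and they have none either, since a unit vector $u$ satisfies $\|\pi(s)u\otimes\pi(s)\bar u-u\otimes\bar u\|\le2\|\pi(s)u-u\|$. Hence there are a finite set $S\subseteq\Gamma$ and $\kappa_1>0$ such that every vector $w$ in one of the three summands has $\sum_{s\in S}\|w\circ(s\times s)-w\|_2^2\ge\kappa_1^2\|w\|_2^2$. The summands are orthogonal and invariant, so this inequality holds on their sum, and $S$ has diagonal spectral gap $\kappa=\kappa_1/\sqrt{|S|}$.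

\emph{Pushing densities down.} There is a Borel set $A\subseteq X$ with $0<\mu(A)<1$: otherwise, taking countably many Borel sets that separate points and intersecting those among them and their complements that are conull, we would find a conull singleton. Suppose a homomorphism as in the statement exists. Given $\varepsilon>0$, Theorem~\ref{thm:wc} provides $h$ on $Z\times Z$ satisfying (a), (b) for the elements of $S$, and (c) for $\psi^{-1}(A)$. For $w\in L^1(\nu\times\nu)$, the signed measure $(\psi\times\psi)_*(w\,d(\nu\times\nu))$ is absolutely continuous with respect to $\mu\times\mu$; let $w^X$ be its density. The map $w\mapsto w^X$ is linear, positive and preserves integrals, and $\|w^X\|_1\le\|w\|_1$ because pushforward does not increase total variation. The function $w\circ(s\times s)$ is the density of the pushforward of $w\,d(\nu\times\nu)$ under $s^{-1}\times s^{-1}$, so equivariance of $\psi$ gives $(w\circ(s\times s))^X=w^X\circ(s\times s)$. Therefore $h^X\ge0$ has integral $1$, satisfies $\|h^X\circ(s\times s)-h^X\|_1\le\varepsilon$ for $s\in S$, and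
\[
\int_{A\times(X\setminus A)}h^X\,d(\mu\times\mu)=\int_{\psi^{-1}(A)\times(Z\setminus\psi^{-1}(A))}h\,d(\nu\times\nu)\le\varepsilon .
\]
Lemma~\ref{lem:sqrt} gives $\mu(A)(1-\mu(A))\le\varepsilon+2\sqrt{2\varepsilon}/\kappa$ for every $\varepsilon>0$, a contradiction.
\end{proof}

\subsection{Bernoulli shifts}

A group $\Gamma$ is \emph{amenable} if there is a finitely additive probability measure on all subsets of $\Gamma$ that is invariant under left translation. For a standard probability space $(K,\mu_0)$, the group $\Gamma$ acts on $(K^\Gamma,\mu_0^\Gamma)$ by the same formula as on $2^\Gamma$.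

\begin{theorem}\label{thm:bernoulli}
Let $\Gamma$ be a countably infinite group, $(K,\mu_0)$ a standard probability space that is not a point mass, and $E$ the orbit equivalence relation of $\Gamma\curvearrowright(K^\Gamma,\mu_0^\Gamma)$. The following are equivalent:
\begin{enumerate}
\item[(1)] $\Gamma$ is amenable.
\item[(2)] On an invariant conull Borel set, $E$ Borel reduces to the orbit equivalence relation of a modular action.
\item[(3)] On an invariant conull Borel set, $E$ Borel reduces to some $E_G^{\partial T}$.
\item[(4)] On a conull Borel set, $E$ has a countable-to-one Borel homomorphism to some $E_G^{\partial T}$.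
\end{enumerate}
In particular, for every countable non-amenable group $\Gamma$, the orbit equivalence relation of the free part of $\Gamma\curvearrowright2^\Gamma$ does not Borel reduce to any $E_G^{\partial T}$.
\end{theorem}

\begin{proof}
(1)$\Rightarrow$(2). A Borel equivalence relation is \emph{hyperfinite} if it is an increasing union of a sequence of Borel equivalence relations with finite classes. By the Ornstein--Weiss theorem, the orbit equivalence relation of a pmp action of a countable amenable group is hyperfinite on an invariant conull Borel set. By a theorem of Dougherty, Jackson and Kechris, every hyperfinite Borel equivalence relation Borel reduces to $E_0$, the relation of eventual equality on $2^{\mathbb N}$. Finally, $E_0$ comes from a modular action: $G=\bigoplus_{\mathbb N}\mathbb Z/2$ acts on the binary tree $2^{<\mathbb N}$ by coordinatewise addition, $g\cdot(s_0,\dots,s_{k-1})=(s_0+g_0,\dots,s_{k-1}+g_{k-1})$. This action fixes the root, the boundary is $2^{\mathbb N}$ by Lemma~\ref{lem:rays}, and two sequences lie in one orbit exactly when they differ in finitely many coordinates.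

(2)$\Rightarrow$(3) holds because modular actions are boundary actions, and (3)$\Rightarrow$(4) because a reduction of $E$ is a countable-to-one homomorphism.

(4)$\Rightarrow$(1). Suppose $\Gamma$ is not amenable, and let $X=K^\Gamma$. We show that $\pi_0^X$ is non-amenable. The diagonal action on $X\times X$ is the shift on $(K\times K)^\Gamma$. Fix an orthonormal basis $(e_j)_{j\in J}$ of $L^2(K\times K)$ with $0\in J$ and $e_0=1$. For a map $\omega\colon\Gamma\to J$ with $\omega(g)=0$ for all but finitely many $g$, put $e_\omega(z)=\prod_{g}e_{\omega(g)}(z(g))$. These functions form an orthonormal basis of $L^2((K\times K)^\Gamma)$, and $\Gamma$ permutes them by shifting $\omega$. If $\omega\ne0$, its stabilizer preserves the finite nonempty set $\{g:\omega(g)\ne0\}$, so it is finite. Thus $L^2_0(X\times X)$ is a direct sum of representations $\ell^2(\Gamma/\Delta)$ with $\Delta$ finite. Each embeds in $\ell^2(\Gamma)$ by $\delta_{g\Delta}\mapsto|\Delta|^{-1/2}1_{g\Delta}$, so $L_0^2(X\times X)$ embeds in some $\ell^2(\Gamma\times I)$, a multiple of the left regular representation.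

Since $\Gamma$ is non-amenable, $\ell^2(\Gamma\times I)$ has no almost invariant vectors (Hulanicki). Indeed, otherwise there are unit vectors $u_n$ with $\|su_n-u_n\|_2\to0$ for every $s\in\Gamma$. The probability vectors $p_n$ of Lemma~\ref{lem:l2l1} satisfy $|p_n(sW)-p_n(W)|\to0$ for all $s\in\Gamma$ and $W\subseteq\Gamma$, and a cluster point of the functions $W\mapsto p_n(W)$ in the compact space $[0,1]^{\mathcal P(\Gamma)}$ is an invariant finitely additive probability measure. As in the proof of Theorem~\ref{thm:factor}, $\pi_0^X\otimes\overline{\pi_0^X}$ is a subrepresentation of $L_0^2(X\times X)$, so it has no almost invariant vectors. The measure $\mu_0^\Gamma$ is not a point mass, since its marginal $\mu_0$ is not. Theorem~\ref{thm:factor}, with $Z=X$ and $\psi$ the identity, now contradicts (4).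

For the last statement, let $K=\{0,1\}$ with the fair coin measure. A non-amenable group is infinite, so the free part is conull by Lemma~\ref{lem:free}, and a Borel reduction defined on it would give (4).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{KEOSS}
Srivatsav Kunnawalkam Elayavalli, Koichi Oyakawa, Forte Shinko and Pieter Spaas, \emph{Hyperfiniteness for group actions on trees}, arXiv:2307.10964 (2023).

\bibitem{OP}
Ozawa and Popa, \emph{Ann. of Math.} \textbf{172} (2010).

\end{thebibliography}
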